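
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Symplectically self-polar polytopes with few vertices}


\begin{abstract}
A convex body $X\subset\mathbb R^{2n}$ is symplectically self-polar if it coincides with its polar with respect to the standard symplectic form. It was conjectured that, among these bodies, certain polytopes $P^{\ltimes n}$ built from the regular hexagon minimize the volume and, among polytopes, the number of vertices. We disprove the conjecture: the assertion about vertices is true for $n=1,2$ and false for every $n\ge3$. The counterexamples come from a family of self-polar polytopes indexed by tournaments; $P^{\ltimes n}$ belongs to the transitive tournament, and for $n\ge3$ tournaments with balanced out-degrees do better. In $\mathbb R^6$ we find a polytope with at most $32$ vertices, against the $36$ of $P^{\ltimes 3}$, and with the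 same volume. The logarithm of the minimal number of vertices in $\mathbb R^{2n}$ is of order $\sqrt n$. The volume assertion alone is not settled here; we show that it would imply the symmetric Mahler conjecture.
\end{abstract}

\section{The question and the results}

Write points of $\mathbb R^{2n}$ as $(x,y)$ with $x,y\in\mathbb R^n$, and let
\[
\omega\big((x,y),(x',y')\big)=x\cdot y'-y\cdot x'
\]
be the standard symplectic form. Grouping the coordinates into the planes of $(x_k,y_k)$ identifies $\mathbb R^{2n}$ with $\mathbb R^2\times\dots\times\mathbb R^2$, and $\omega$ with the sum over the factors of the area form $\omega_1(a,b)=a_1b_2-a_2b_1$. For a convex body $X\subset\mathbb R^{2n}$ with the origin in its interior put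
\[
X^\omega=\{u'\in\mathbb R^{2n}:\ \omega(u,u')\le1\ \text{ for all }u\in X\}.
\]
We call $X$ \emph{self-polar} (short for symplectically self-polar) if $X=X^\omega$. This is a maximality property: among the convex bodies with the origin in the interior on which $\omega(u,u')\le1$ for all pairs of points, the self-polar ones are exactly the inclusion-maximal ones (Lemma~\ref{lem:basic}). How small can such a maximal body be? One may measure it by its volume or, for a polytope, by its number of vertices; both are invariant under linear symplectic maps.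

In the plane the first example is the regular hexagon $P$ with vertices $v_k=r(\cos\frac{k\pi}3,\sin\frac{k\pi}3)$, $k=0,\dots,5$, where $r^2=2/\sqrt3$. Here $\omega_1(v_0,v_1)=1$ and $v_2=v_1-v_0$; the area is $3$. A self-polar polygon is centrally symmetric and cannot have only four vertices (Section~\ref{sec:four}), so six is the minimum. To climb in dimension, set $P^{\ltimes1}=P$ and
\begin{equation}\label{eq:defP}
P^{\ltimes(n+1)}=\operatorname{conv}\Big(\{\pm v_1,\pm v_2\}\times\{0\}\ \cup\ \{\pm v_0\}\times P^{\ltimes n}\Big)\subset\mathbb R^2\times\mathbb R^{2n}.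
\end{equation}
Each $P^{\ltimes n}$ is self-polar, and
\begin{equation}\label{eq:volP}
n!\operatorname{vol}(P^{\ltimes n})=\prod_{m=0}^{n-1}\frac{4m+3}{2m+1}
\end{equation}
(both facts are reproved in Section~\ref{sec:tournaments}). The conjecture says that these polytopes are the smallest.

\begin{conjecture}[Berezovik \cite{Berezovik}]
Let $X\subset\mathbb R^{2n}$ be a symplectically self-polar convex body. Then $\operatorname{vol}(X)\ge\operatorname{vol}(P^{\ltimes n})$. If $X$ is a polytope, then $X$ has at least as many vertices as $P^{\ltimes n}$.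
\end{conjecture}

We refer to the two parts as the \emph{volume assertion} and the \emph{vertex assertion}. The conjecture is false.

\begin{theorem}\label{thm:disproof}
The polytope $P^{\ltimes n}$ has exactly $5\cdot2^n-4$ vertices. For every $n\ge3$ there is a self-polar polytope in $\mathbb R^{2n}$ with at most
\[
2^n+4n\,2^{(n-1)/2}\quad(n\text{ odd}),\qquad 2^n+3n\,2^{n/2}\quad(n\text{ even})
\]
vertices, and these numbers are smaller than $5\cdot2^n-4$. For $n=3$ the example has at most $32<36$ vertices and the same volume $77/30$ as $P^{\ltimes3}$.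
\end{theorem}

Hence, even if the volume assertion holds for $n=3$, the polytope $P^{\ltimes3}$ is not the unique minimizer up to linear symplectic maps.

\begin{theorem}\label{thm:range}
A self-polar polytope has at least $6$ vertices in $\mathbb R^2$ and at least $16$ vertices in $\mathbb R^4$. Hence the vertex assertion holds exactly for $n\in\{1,2\}$.
\end{theorem}

\begin{theorem}\label{thm:growth}
Let $\nu(n)$ be the minimal number of vertices of a self-polar polytope in $\mathbb R^{2n}$. Then
\[
\frac{n^{3/2}}{\sqrt2\,(n+1)}\ \le\ \ln\nu(n)\ \le\ (10\ln2)\sqrt n .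
\]
So $\nu(n)=e^{\Theta(\sqrt n)}$, which is not exponential in $n$.
\end{theorem}

We do not settle the volume assertion on its own. It is a strong statement:

\begin{proposition}\label{prop:mahler}
If the volume assertion holds for all $n$, then the symmetric Mahler conjecture $\operatorname{vol}(K)\operatorname{vol}(K^\circ)\ge4^n/n!$ holds for every centrally symmetric convex body $K\subset\mathbb R^n$, in all dimensions $n$.
\end{proposition}

\paragraph{The counterexample in $\mathbb R^6$.} It can be written down at once: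
\begin{equation}\label{eq:example}
\begin{aligned}
X=\operatorname{conv}\big\{&(\pm1,\pm1,\pm1;0,0,0),\ (\pm\tfrac12,\pm1,0;\pm1,0,0),\\
&(0,\pm\tfrac12,\pm1;0,\pm1,0),\ (\pm1,0,\pm\tfrac12;0,0,\pm1)\big\},
\end{aligned}
\end{equation}
the hull of $8+8+8+8=32$ points. That $|\omega|\le1$ on any two of them is visible. Two points of the first kind pair to $0$. A point of the first kind pairs with one over $y=\pm e_i$ to $\pm1$. Two points over $\pm e_1$ pair to at most $\frac12+\frac12$ in absolute value. A point over $\pm e_1$ and one over $\pm e_2$ pair to $\pm1$, because in the first the second $x$-coordinate is $\pm1$ and in the second the first $x$-coordinate is $0$; the other pairs follow by cyclic symmetry. What has to be proved is that no point can be added. The pattern ``$1$ beats $2$ beats $3$ beats $1$'' is the cyclic tournament of Section~\ref{sec:tournaments}; the pattern ``$3$ beats $2$ and $1$, $2$ beats $1$'' gives $P^{\ltimes3}$.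

\section{Basic facts}\label{sec:basic}

Let $J(x,y)=(-y,x)$, an orthogonal map with $J^2=-1$. Since $\omega(u,u')=\langle u,J^{-1}u'\rangle$,
\begin{equation}\label{eq:J}
X^\omega=JX^\circ,\qquad X^\circ=\{w:\langle u,w\rangle\le1\ \text{for all }u\in X\}.
\end{equation}
If $T$ is linear and symplectic, then $\omega(Tu,u')=\omega(u,T^{-1}u')$ gives $(TX)^\omega=T(X^\omega)$, so $T$ maps self-polar bodies to self-polar bodies.

\begin{lemma}\label{lem:basic}
Let $X,Y$ be convex bodies in $\mathbb R^{2n}$ with the origin in their interiors.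
\begin{enumerate}
\item[(a)] If $X=X^\omega$, then $X=-X$.
\item[(b)] $X$ is self-polar if and only if it is maximal under inclusion among the convex bodies, with the origin in the interior, that satisfy $\omega(u,u')\le1$ for all their points $u,u'$. In particular, if $X\subset Y$ and both are self-polar, then $X=Y$.
\item[(c)] If $X$ is a self-polar polytope with vertex set $V$, its facets are exactly the sets $F_v=\{z\in X:\omega(v,z)=1\}$, $v\in V$, and these are pairwise distinct. So $X$ has as many facets as vertices.
\end{enumerate}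
\end{lemma}

\begin{proof}
(a) From $X=JX^\circ$ and orthogonality of $J$ we get $X^\circ=JX^{\circ\circ}=JX$, hence $X=J(JX)=-X$.

(b) The condition on pairs says $X\subset X^\omega$. If $X=X^\omega$ and $X\subset Y\subset Y^\omega$, then $Y\subset Y^\omega\subset X^\omega=X$. Conversely, let $X$ be maximal. Exchanging $u$ and $u'$ shows $|\omega|\le1$ on $X$, so $\operatorname{conv}(X\cup-X)$ has the property as well, and $X=-X$ by maximality. If $z\in X^\omega$, then $|\omega(u,z)|\le1$ for all $u\in X$, so $\operatorname{conv}(X\cup\{\pm z\})$ has the property, and $z\in X$. Thus $X^\omega\subset X$.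

(c) By polar duality the facets of $X^\circ$ are the sets $\{w\in X^\circ:\langle v,w\rangle=1\}$, $v\in V$, and they are distinct. Apply $J$ and use $X=JX^\circ$.
\end{proof}

\section{Self-polar polytopes from tournaments}\label{sec:tournaments}

\subsection{The construction}

We start from the points $(\varepsilon,0)$, $\varepsilon\in\{\pm1\}^n$. They force $\sum_j|y_j|\le1$ on the polar, so $y$ ranges over the cross-polytope with vertices $\pm e_i$. Over $\pm e_i$ we place the vertices of a box: the points $(\sum_jM_{ij}\varepsilon_je_j,\pm e_i)$ with $M_{ij}\ge0$. The pairing of a point over $\pm e_i$ with a point over $\pm e_k$ has maximal value $M_{ik}+M_{ki}$. We need this to be at most $1$; since a self-polar body is maximal, we ask for equality. This turns out to suffice.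

\begin{proposition}\label{prop:XM}
Let $M\in[0,1]^{n\times n}$ satisfy $M_{ij}+M_{ji}=1$ for all $i,j$; in particular $M_{ii}=\frac12$. Let $Z_M$ be the convex hull of the points
\begin{equation}\label{eq:gens}
(\varepsilon,0),\qquad \Big(\sum_jM_{ij}\varepsilon_je_j,\ \sigma e_i\Big),\qquad \varepsilon\in\{\pm1\}^n,\ \sigma\in\{\pm1\},\ 1\le i\le n,
\end{equation}
and let
\[
X_M=\Big\{(x,y):\ \sum_j|y_j|\le1,\quad |x_k|+\sum_jM_{kj}|y_j|\le1\ \ (1\le k\le n)\Big\}.
\]
Then $X_M=Z_M$ is self-polar, with at most $2^n+2\sum_i2^{r_i}$ vertices, where $r_i=\#\{j:M_{ij}\ne0\}$.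
\end{proposition}

For $n=1$, $M=(\frac12)$, the statement is about the hexagon $H=\operatorname{conv}\{(\pm1,0),(\pm\frac12,\pm1)\}$. The one step that needs an idea is that the inequalities imply membership in the hull. If $t=|y|\le1$ and $|x|\le1-\frac12t$, read the bound as $(1-t)+\frac12t$ and write $x=\theta\big((1-t)+\frac12t\big)$ with $|\theta|\le1$. Then $(x,y)=(1-t)(\theta,0)+t(\frac12\theta,\operatorname{sgn}y)$ is a convex combination of points of $H$. The general proof does the same with one $\theta_k$ for each coordinate, used simultaneously in all terms.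

\begin{proof}
\emph{$Z_M^\omega=X_M$.} A point $(x',y')$ lies in $Z_M^\omega$ iff $\varepsilon\cdot y'\le1$ for all $\varepsilon$ and $\sigma\big(M_{ij}\text{-terms}\big)$ obey the second condition: $\sum_jM_{ij}\varepsilon_jy'_j-\sigma x'_i\le1$ for all $\varepsilon,\sigma,i$. As $M_{ij}\ge0$, the maximum over the signs gives exactly the inequalities defining $X_M$.

\emph{$Z_M\subset X_M$.} As $X_M$ is convex, it suffices to check the generators. For $(\varepsilon,0)$ the inequalities are clear. For the second kind, $\sum_j|y_j|=1$ and $|x_k|+\sum_jM_{kj}|y_j|=M_{ik}+M_{ki}=1$.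

\emph{$X_M\subset Z_M$.} Let $(x,y)\in X_M$, $t_i=|y_i|$ and $t_0=1-\sum_it_i\ge0$. Since $1-M_{ki}=M_{ik}$,
\begin{equation}\label{eq:box}
|x_k|\le1-\sum_iM_{ki}t_i=t_0+\sum_i(1-M_{ki})t_i=t_0+\sum_iM_{ik}t_i .
\end{equation}
Hence $x_k=\theta_k\big(t_0+\sum_it_iM_{ik}\big)$ with $|\theta_k|\le1$, and
\[
(x,y)=t_0(\theta,0)+\sum_it_i\Big(\sum_kM_{ik}\theta_ke_k,\ \operatorname{sgn}(y_i)e_i\Big)
\]
(for $y_i=0$ take either sign). As $\theta\in\operatorname{conv}\{\pm1\}^n$, each point on the right lies in $Z_M$.

So $Z_M=X_M=Z_M^\omega$, and the origin is interior because it satisfies all inequalities of $X_M$ strictly. In \eqref{eq:gens} there are $2^n$ points of the first kind and, for each $i$, exactly $2\cdot2^{r_i}$ of the second.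
\end{proof}

The identity $M_{ij}+M_{ji}=1$ was used twice: ``$\le1$'' gives $Z_M\subset X_M$, and ``$\ge1$'' gives \eqref{eq:box}.

To get few vertices we want many zeros in $M$. For $i\ne j$ at most one of $M_{ij},M_{ji}$ vanishes, and then the other is $1$. The best choice for the bound of Proposition~\ref{prop:XM} is thus a \emph{tournament}: for each pair $i\neq j$ decide $i\to j$ or $j\to i$ (the first \emph{beats} the second), and put $M_{ij}=1$ if $i\to j$, $M_{ij}=0$ if $j\to i$, $M_{ii}=\frac12$. If $s_i$ is the out-degree of $i$, then $r_i=s_i+1$, and $X_M$ has at most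
\begin{equation}\label{eq:count}
2^n+4\sum_{i=1}^n2^{s_i}
\end{equation}
vertices.

\subsection{The transitive tournament gives $P^{\ltimes n}$}

\begin{proposition}\label{prop:transitive}
Let $M^{(n)}$ be the matrix of the tournament with $i\to j$ iff $i>j$. A linear symplectic map takes $P^{\ltimes n}$ to $X_{M^{(n)}}$. In particular $P^{\ltimes n}$ is self-polar.
\end{proposition}

\begin{proof}
Let $\tau$ be the linear map of $\mathbb R^2$ with $\tau v_0=(1,0)$, $\tau v_1=(\frac12,1)$. Since $\omega_1(v_0,v_1)=1=\omega_1(\tau v_0,\tau v_1)$, it is symplectic; since $v_2=v_1-v_0$ goes to $(-\frac12,1)$, it maps $P$ to $H=X_{M^{(1)}}$. Apply $\tau$ in each factor $\mathbb R^2$, the $k$-th factor carrying the coordinates $(x_k,y_k)$. Inductively, \eqref{eq:defP} becomes the hull of the points with $(x_1,y_1)=(\pm\frac12,\pm1)$ and all other coordinates $0$, and of the points with $(x_1,y_1)=(\pm1,0)$ whose remaining coordinates form a generator \eqref{eq:gens} for $M^{(n)}$. In $M^{(n+1)}$ the first row is $(\frac12,0,\dots,0)$, and each later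 row is $1$ followed by a row of $M^{(n)}$. So these points are exactly the generators for $M^{(n+1)}$: those over $\pm e_1$, and all others.
\end{proof}

\begin{proof}[Proof that $P^{\ltimes n}$ has $5\cdot2^n-4$ vertices]
The projection of $P^{\ltimes(n+1)}$ to the first plane is the hexagon $P$. Let $\ell$ be a linear functional on $\mathbb R^2$ whose maximum over $P$ is attained at only one vertex. If this vertex is one of $\pm v_1,\pm v_2$, the face of $P^{\ltimes(n+1)}$ where $(\ell,0)$ is maximal is that vertex times $\{0\}$, a point. If it is $v_0$ or $-v_0$, the face is $\{v_0\}\times P^{\ltimes n}$ or $\{-v_0\}\times P^{\ltimes n}$. So the four points $(\pm v_1,0),(\pm v_2,0)$ and all $(\pm v_0,w)$, with $w$ a vertex of $P^{\ltimes n}$, are vertices, and by \eqref{eq:defP} there are no others. The number $N_n$ of vertices satisfies $N_1=6$ and $N_{n+1}=4+2N_n$, that is, $N_n=5\cdot2^n-4$.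
\end{proof}

The out-degrees of the transitive tournament are $0,1,\dots,n-1$, and \eqref{eq:count} is again $2^n+4(2^n-1)=5\cdot2^n-4$. But $\sum_is_i=\binom n2$ for every tournament, and $s\mapsto2^s$ is convex, so \eqref{eq:count} is smallest for balanced out-degrees. For $n=2$ there is nothing to balance. For $n=3$ the out-degrees $0,1,2$ can be replaced by $1,1,1$, and $8+4\cdot7=36$ drops to $8+4\cdot6=32$.

\subsection{Balanced tournaments}

\begin{proof}[Proof of the vertex bounds in Theorem~\ref{thm:disproof}]
For odd $n$, the tournament on $\mathbb Z/n$ in which $i$ beats $i+1,\dots,i+\frac{n-1}2$ is regular: all out-degrees are $\frac{n-1}2$. Then \eqref{eq:count} is $2^n+4n2^{(n-1)/2}$. For even $n$, delete a vertex from a regular tournament on $n+1$ vertices, where all out-degrees are $\frac n2$. The $\frac n2$ vertices that beat the deleted one are left with out-degree $\frac n2-1$, the other $\frac n2$ keep $\frac n2$. Then \eqref{eq:count} is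
\[
2^n+4\cdot\tfrac n2\big(2^{n/2}+2^{n/2-1}\big)=2^n+3n\,2^{n/2}.
\]
It remains to compare with $5\cdot2^n-4$, by induction in steps of two.

For odd $n\ge3$ we need $n2^{(n-1)/2}<2^n-1$. For $n=3$ this is $6<7$. If it holds for $n$, then, as $\frac{2(n+2)}n<4$,
\[
(n+2)2^{(n+1)/2}=\tfrac{2(n+2)}n\cdot n2^{(n-1)/2}<4(2^n-1)<2^{n+2}-1 .
\]
For even $n\ge4$ we need $3n2^{n/2}<4(2^n-1)$. For $n=4$ this is $48<60$. If it holds for $n$, then
\[
3(n+2)2^{n/2+1}=\tfrac{2(n+2)}n\cdot3n2^{n/2}<4\cdot4(2^n-1)<4(2^{n+2}-1).\qedhere
\]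
\end{proof}

For $n=3$ the cyclic tournament $1\to2\to3\to1$ has the matrix with rows $(\frac12,1,0)$, $(0,\frac12,1)$, $(1,0,\frac12)$, and $X_M$ is the polytope \eqref{eq:example}.

\subsection{Volumes}

Let $\Delta=\{y\in\mathbb R^n:y_i\ge0,\ \sum y_i\le1\}$ and $y_0=1-\sum_{i\ge1}y_i$. By \eqref{eq:box}, for fixed $y\in\Delta$ the $x$ with $(x,y)\in X_M$ fill a box with half-sides $L_k=y_0+\sum_iM_{ik}y_i$. Together with the $2^n$ sign patterns of $y$ this gives
\begin{equation}\label{eq:volXM}
\operatorname{vol}(X_M)=4^n\int_\Delta L_1\cdots L_n\,dy .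
\end{equation}

\emph{Transitive tournament.} Put $s_0=1$ and $s_k=1-y_1-\dots-y_k$. Then $L_k=y_0+\frac12y_k+\sum_{i>k}y_i=\frac12(s_{k-1}+s_k)$. The change of variables from $y$ to $s$ has Jacobian $\pm1$, and $\Delta$ becomes $1\ge s_1\ge\dots\ge s_n\ge0$. So the integral in \eqref{eq:volXM} is $I_n(1)$, where $I_0=1$ and $I_n(t)=\int_0^t\frac{t+s}2I_{n-1}(s)\,ds$. Inductively $I_n(t)=c_nt^{2n}$ with $c_0=1$ and
\[
c_n=c_{n-1}\cdot\frac12\Big(\frac1{2n-1}+\frac1{2n}\Big)=c_{n-1}\,\frac{4n-1}{4n(2n-1)} .
\]
So $n!\operatorname{vol}(P^{\ltimes n})=n!\,4^nc_n=\prod_{m=1}^n\frac{4m-1}{2m-1}$, which is \eqref{eq:volP}. In particular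
\[
\operatorname{vol}(P^{\ltimes3})=\tfrac16\cdot3\cdot\tfrac73\cdot\tfrac{11}5=\tfrac{77}{30}.
\]

\emph{Cyclic tournament, $n=3$.} Here $L_1=y_0+\frac12y_1+y_3$, $L_2=y_0+\frac12y_2+y_1$, $L_3=y_0+\frac12y_3+y_2$. By Dirichlet's formula, $\int_\Delta\prod_{i=0}^3y_i^{k_i}\,dy=\frac1{720}\prod k_i!$ for monomials of degree $3$. Sort $L_1L_2L_3$ by powers of $y_0$ and collect the contributions to $720\int_\Delta L_1L_2L_3\,dy$:
\begin{itemize}
\item $y_0^3$ contributes $6$.
\item The coefficient of $y_0^2$ is $\frac32(y_1+y_2+y_3)$, and each $y_0^2y_i$ counts $2$; this contributes $9$.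
\item The coefficient of $y_0$ is a sum of three products, cyclic images of
\[
(\tfrac12y_1+y_3)(\tfrac12y_2+y_1)=\tfrac14y_1y_2+\tfrac12y_1^2+\tfrac12y_2y_3+y_1y_3 .
\]
Since $y_0y_1^2$ counts $2$ and $y_0y_iy_j$ $(i\ne j)$ counts $1$, each contributes $\frac14+1+\frac12+1=\frac{11}4$; together $\frac{33}4$.
\item The part without $y_0$ is the displayed product times $\frac12y_3+y_2$, namely
\[
\tfrac98y_1y_2y_3+\tfrac14(y_1y_2^2+y_1^2y_3+y_2y_3^2)+\tfrac12(y_1^2y_2+y_2^2y_3+y_1y_3^2),
\]
and contributes $\frac98+\frac32+3=\frac{45}8$.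
\end{itemize}
The total is $\frac{231}8$, so $\operatorname{vol}(X_M)=64\cdot\frac{231}{8\cdot720}=\frac{77}{30}$. This completes the proof of Theorem~\ref{thm:disproof}. \qed

\section{Dimensions two and four}\label{sec:four}

In this section we prove Theorem~\ref{thm:range}. By Lemma~\ref{lem:basic}(a), vertices come in pairs $\pm v$.

\paragraph{The plane.} A symmetric polygon has at least four vertices, and their number is even. If $X=\operatorname{conv}\{\pm a,\pm b\}$ were self-polar, the edge $F_a$ would contain two vertices $z$ with $\omega(a,z)=1$. But $\omega(a,\pm a)=0$, and at most one of $\pm b$ qualifies. So there are at least $6$ vertices.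

\medskip
From now on $X\subset\mathbb R^4$ is a self-polar polytope with $2m$ vertices $\pm v_1,\dots,\pm v_m$, and
\[
W_{ij}=\omega(v_i,v_j),\qquad |W_{ij}|\le1 .
\]
As the $v_i$ span $\mathbb R^4$, the skew matrix $W$ has rank $4$. A pair $\{i,j\}$ with $i\ne j$ is \emph{good} if $|W_{ij}|=1$ and \emph{bad} if $|W_{ij}|<1$. By Lemma~\ref{lem:basic}(c), a good pair records incidences between vertices and facets. The plan is as follows. A general lower bound for incidences forces many good pairs and gives $m\ge7$. For $m=7$ it leaves at most two bad pairs, and we exclude this by projecting along two of the vectors to a plane, where good pairs produce integers and parity arguments apply.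

\subsection{Counting incidences}

For a $4$-polytope let $f_i$ be the number of $i$-faces and $f_{ij}$ the number of incident pairs of an $i$-face and a $j$-face.

\begin{lemma}\label{lem:f03}
Every $4$-polytope satisfies $f_{03}\ge3f_0+3f_3-10$.
\end{lemma}

\begin{proof}
Triangulate every $2$-face by diagonals, without new vertices. Let $E$ be the set of edges and chosen diagonals. Two distinct $2$-faces meet in the empty set, a vertex or an edge, so a diagonal belongs to only one $2$-face, and $|E|=f_1+\sum_G(f_0(G)-3)=f_1+f_{02}-3f_2$, the sum being over the $2$-faces $G$.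

By a theorem of Whiteley \cite{Whiteley} (see also \cite{Kalai}) this framework is infinitesimally rigid. That is, with $V$ the vertex set, the linear map $\rho:(\mathbb R^4)^V\to\mathbb R^E$, $\rho(\mu)_{vw}=\langle v-w,\mu(v)-\mu(w)\rangle$, has as its kernel only the infinitesimal isometries $\mu(v)=Av+c$, $A$ skew. As $V$ affinely spans $\mathbb R^4$, these form a space of dimension $6+4=10$. Hence $|E|\ge4f_0-10$.

It remains to express $|E|$ by incidences. In a facet $F$, Euler's formula reads $f_0(F)-2=f_1(F)-f_2(F)$. Moreover $2f_1(F)=\sum_{G\subset F}f_0(G)$ over the $2$-faces $G$ of $F$, and each $2$-face lies in two facets. Summing over $F$,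
\[
f_{03}-2f_3=f_{02}-2f_2 .
\]
With Euler's relation $f_1-f_2=f_0-f_3$ we get $|E|=(f_1-f_2)+(f_{02}-2f_2)=f_{03}+f_0-3f_3$, and the claim follows.
\end{proof}

For our $X$ we have $f_0=f_3=2m$. The vertex $v$ lies on $F_u$ iff $\omega(u,v)=1$. A good pair $\{i,j\}$, say with $W_{ij}=1$, produces exactly the four incidences $(u,v)=(v_i,v_j),(-v_i,-v_j),(v_j,-v_i),(-v_j,v_i)$; bad pairs, and $u=\pm v$, produce none. If $g$ is the number of good pairs, Lemma~\ref{lem:f03} says $4g\ge12m-10$. As $g$ is an integer,
\begin{equation}\label{eq:good}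
g\ge3m-2 .
\end{equation}
Since $g\le\frac{m(m-1)}2$, we get $m^2-7m+4\ge0$, which fails for $1\le m\le6$. So $m\ge7$. \emph{It remains to exclude $m=7$}, which we assume from now on. Then $g\ge19$, so at most two of the $21$ pairs are bad.

\subsection{Exactly two bad pairs}

The Pfaffian of a skew $6\times6$ matrix is a signed sum over the $15$ perfect matchings of $\{1,\dots,6\}$ of products of three entries, and its square is the determinant. Since $W$ has rank $4$, all $6\times6$ principal Pfaffians of $W$ vanish. If a $6$-subset of indices contained no bad pair, its Pfaffian would be a sum of $15$ terms $\pm1$, hence odd and nonzero. So every $6$-subset contains a bad pair: deleting one index never destroys all bad pairs. As there are at most two, there are exactly two and they are disjoint. We number so that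
\[
\text{the bad pairs are }\{1,2\}\text{ and }\{3,4\}.
\]
The interchanges $1\leftrightarrow2$, $3\leftrightarrow4$, $(1,2)\leftrightarrow(3,4)$ and the permutations of $5,6,7$ preserve this situation.

\subsection{Projection to a plane}

A \emph{base} is an ordered pair $(b,c)$ of distinct elements of $\{5,6,7\}$. All pairs that contain $b$ or $c$ are good. For the five other indices $i$ put $\chi_{bc}(i)=W_{bi}W_{ic}W_{bc}\in\{\pm1\}$. Replacing any $v_k$ by $-v_k$ changes no $\chi_{bc}(i)$, because each index occurs in two of the factors or in none, and $\chi_{cb}=-\chi_{bc}$.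

Consider the base $(7,6)$; any other base is reduced to it by renumbering. Choose signs so that $W_{7i}=1$ for all $i\le6$. Set
\[
a_i=W_{i6}=\chi_{76}(i),\qquad I_\pm=\{i\le5:a_i=\pm1\}.
\]
Since $\omega(v_7,v_6)=1$, the space $\mathbb R^4$ is the direct sum of the plane spanned by $v_6,v_7$ and its $\omega$-orthogonal plane $\Pi$. Write $[\cdot,\cdot]$ for $\omega$ on $\Pi$. Pairing $v_i$ with $v_7$ and $v_6$ determines its first component:
\begin{equation}\label{eq:proj}
v_i=p_i+a_iv_7+v_6,\quad p_i\in\Pi,\qquad [p_i,p_j]=W_{ij}+a_j-a_i\qquad(i,j\le5).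
\end{equation}
Three consequences will be used all the time.
\begin{enumerate}
\item[(A)] If $i\ne j$ are in the same class $I_+$ or $I_-$, then $[p_i,p_j]=W_{ij}$, and $p_i\ne p_j$ because $v_i\ne v_j$.
\item[(B)] If $i\in I_+$ and $j\in I_-$, then $[p_j,p_i]=2-W_{ij}$. This lies in $\{1,3\}$ for a good pair, in the open interval $(1,3)$ for a bad pair, and is always positive.
\item[(C)] If $p,q\in\Pi$ and $|[p,q]|=1$, every $r\in\Pi$ is $r=\alpha p+\beta q$ with $|\alpha|=|[r,q]|$ and $|\beta|=|[p,r]|$.
\end{enumerate}

\begin{lemma}\label{lem:constant}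
For no base is $\chi_{bc}$ constant.
\end{lemma}

\begin{proof}
The idea is that a constant $\chi_{bc}$ would place $X$ inside a copy of $P^{\ltimes2}$, against the maximality of self-polar bodies.

Suppose some $\chi_{bc}$ is constant. After exchanging the elements of the base if necessary, and renumbering, assume $I_+=\{1,\dots,5\}$ for the base $(7,6)$. Then $[p_i,p_j]=W_{ij}$ for all $i,j\le5$. By (C) applied to $p_3,p_5$, both $p_1$ and $p_2$ are of the form $\pm p_3\pm p_5$, so $W_{12}=[p_1,p_2]\in\{0,\pm2\}$. As $|W_{12}|<1$, it is $0$; hence $p_2=\pm p_1$, and $p_2=-p_1$ by (A). In the same way, (C) applied to $p_1,p_5$ gives $p_4=-p_3$. Finally $p_5=\alpha p_1+\beta p_3$ with $|\alpha|=|\beta|=1$. Put $s=v_6+v_7$; then $v_i=s+p_i$ for $i\le5$, so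
\[
\{v_1,\dots,v_5\}=s+\{\pm p_1,\pm p_3,p_5\} .
\]

We now exhibit the copy of $P^{\ltimes2}$. To avoid a clash of notation, write $h_0,h_1,h_2=h_1-h_0$ for the vertices $v_0,v_1,v_2$ of the hexagon $P$ in \eqref{eq:defP}; recall $\omega_1(h_0,h_1)=1$. As $\omega(s,v_6)=1$, there is a symplectic map from $\mathbb R^2$ to $\operatorname{span}(v_6,v_7)$ with $h_0\mapsto s$, $h_1\mapsto v_6$, and it takes $h_2$ to $-v_7$. In $\Pi$ we have $[\alpha p_1,p_5]=\alpha\beta[p_1,p_3]=-[\beta p_3,p_5]=\pm1$. Let $w_0$ be the one of $\alpha p_1,\beta p_3$ with $[w_0,p_5]=1$; then $p_5-w_0$ is the other. The symplectic map from $\mathbb R^2$ to $\Pi$ with $h_0\mapsto w_0$, $h_1\mapsto p_5$ takes $h_2$ to $p_5-w_0$, so it takes $P$ to the hexagon $P'$ with vertices $\pm p_1,\pm p_3,\pm p_5$. By \eqref{eq:defP}, then,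
\[
Y=\operatorname{conv}\big(\{\pm v_6,\pm v_7\}\cup(s+P')\cup(-s+P')\big)
\]
is a linear symplectic image of $P^{\ltimes2}$. So $Y$ is self-polar and has $16$ vertices. All $\pm v_i$ lie in $Y$, so $X\subset Y$, and Lemma~\ref{lem:basic}(b) gives $X=Y$. But $X$ has $14$ vertices, a contradiction.
\end{proof}

\begin{remark}
Here the self-polarity of $X$ has to be used, and not just the properties of $W$. Take $v_6,v_7$ with $\omega(v_7,v_6)=1$, and $p_1,p_3\in\Pi$ with $[p_1,p_3]=1$. With $p_2=-p_1$, $p_4=-p_3$, $p_5=p_1+p_3$, the vectors $s+p_i$ $(i\le5)$, $v_6$, $v_7$ satisfy $|W_{ij}|\le1$ and have exactly $19$ good pairs. In the cases below we use only Lemma~\ref{lem:constant} and the properties of $W$ found so far.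
\end{remark}

Now keep the base $(7,6)$. Exchanging its elements, that is, renumbering $6\leftrightarrow7$ and choosing the signs anew, interchanges $I_+$ and $I_-$. So we may assume $|I_+|\ge3$, and by Lemma~\ref{lem:constant} $|I_+|\in\{3,4\}$. The following lemma does most of the work. It says that a bad pair in $I_+$ is rigidly located with respect to any third element of $I_+$.

\begin{lemma}\label{lem:parity}
Let $\{i,j\}$ be a bad pair and $k$ a further index with $i,j,k\in I_+$, and write $p_j=\alpha p_i+\gamma p_k$. Then $|\alpha|=1$ and $|\gamma|=|W_{ij}|$. If there is $l\in I_-$ forming good pairs with $i,j,k$, and $x_h=[p_l,p_h]$, then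
\[
|\gamma|=\tfrac23,\qquad x_k=3,\qquad
(x_i,x_j)=\begin{cases}(1,1)&\text{if }\alpha=-1,\\(1,3)&\text{if }\alpha=1,\ \gamma>0,\\(3,1)&\text{if }\alpha=1,\ \gamma<0.\end{cases}
\]
\end{lemma}

\begin{proof}
As the bad pairs are disjoint, $\{i,k\}$ and $\{j,k\}$ are good. By (A), $|[p_i,p_k]|=1$, so (C) gives $|\alpha|=|W_{jk}|=1$ and $|\gamma|=|W_{ij}|<1$. Pairing with $p_l$, we get $\gamma x_k=x_j-\alpha x_i$, where $x_i,x_j,x_k\in\{1,3\}$ by (B). The right side is an even integer and the left side has absolute value less than $3$, so $\gamma x_k\in\{0,\pm2\}$. If it were $0$, then $\gamma=0$ and $p_j=\alpha p_i$. Here $\alpha=1$ contradicts (A), and $\alpha=-1$ contradicts $x_i,x_j>0$. So $|\gamma|x_k=2$; since $|\gamma|<1$, $x_k=3$ and $|\gamma|=\frac23$. If $\alpha=1$, then $x_j-x_i=\pm2$ with the sign of $\gamma$. If $\alpha=-1$, then $x_i+x_j=2$, so $x_i=x_j=1$.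
\end{proof}

\subsection{The cases}

\paragraph{Four and one.} Up to the symmetries, $I_-$ is $\{5\}$ or $\{1\}$.

\emph{$I_-=\{5\}$.} Use Lemma~\ref{lem:parity} with $l=5$. The bad pair $\{3,4\}$ and $k=1$ give $\min(x_3,x_4)=1$. The bad pair $\{1,2\}$ with $k=3$ and with $k=4$ gives $x_3=3$ and $x_4=3$. Contradiction.

\emph{$I_-=\{1\}$.} Lemma~\ref{lem:parity} with $\{3,4\}$, $k=5$, $l=1$ gives $|W_{34}|=\frac23$. But by (C) applied to $p_2,p_5$, both $p_3$ and $p_4$ are of the form $\pm p_2\pm p_5$, so $W_{34}=[p_3,p_4]\in\{0,\pm2\}$. Contradiction.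

\paragraph{Three and two.} Up to the symmetries, $I_-$ is $\{1,2\}$, $\{1,5\}$ or $\{1,3\}$.

\emph{$I_-=\{1,2\}$, $I_+=\{3,4,5\}$.} Apply Lemma~\ref{lem:parity} to $\{3,4\}$ and $k=5$, once with $l=1$ and once with $l=2$. The numbers $\alpha,\gamma$ are the same, so $[p_1,p_3]=[p_2,p_3]$ and $[p_1,p_5]=[p_2,p_5]$. As $p_3,p_5$ form a basis of $\Pi$, $p_1=p_2$, contradicting (A).

\emph{$I_-=\{1,5\}$, $I_+=\{2,3,4\}$.} Apply Lemma~\ref{lem:parity} to $\{3,4\}$, $k=2$, $l=5$: $p_4=\alpha p_3+\gamma p_2$ with $\alpha=\pm1$, $|\gamma|=\frac23$. Now pair with $p_1$ and put $x_h=[p_1,p_h]$. By (B), $x_3,x_4\in\{1,3\}$, so $\gamma x_2=x_4-\alpha x_3$ is an even integer. But $\{1,2\}$ is bad, so $x_2\in(1,3)$ and $|\gamma x_2|\in(\frac23,2)$. Contradiction.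

\emph{$I_-=\{1,3\}$, $I_+=\{2,4,5\}$.} Now $I_+$ contains no bad pair, and the contradiction comes from another base. By (C), $p_5=\alpha p_2+\beta p_4$ with $|\alpha|=|\beta|=1$. Let $x_h=[p_1,p_h]$ and $z_h=[p_3,p_h]$. By (B),
\[
x_2,z_4\in(1,3),\qquad x_4,x_5,z_2,z_5\in\{1,3\} .
\]
Positivity and $x_5=\alpha x_2+\beta x_4$ exclude $(\alpha,\beta)=(-1,-1)$. The same equation shows that $x_2=\alpha(x_5-\beta x_4)$ is an even integer, so $x_2=2$. Likewise $z_5=\alpha z_2+\beta z_4$ gives $z_4=2$. The Pl\"ucker identity in the plane $\Pi$ gives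
\[
4-x_4z_2=x_2z_4-x_4z_2=[p_1,p_3][p_2,p_4]=W_{13}W_{24}=\pm1 .
\]
As $x_4z_2\in\{1,3,9\}$, we get $x_4z_2=3$ and $[p_1,p_3]=[p_2,p_4]=:\delta=\pm1$.

If $(\alpha,\beta)=(1,1)$, then $x_5=2+x_4$ and $z_5=z_2+2$ force $x_4=z_2=1$, contradicting $x_4z_2=3$. The interchange $1\leftrightarrow3$, $2\leftrightarrow4$ preserves $I_\pm$ and the bad pairs, and turns $(-1,1)$ into $(1,-1)$. So let $(\alpha,\beta)=(1,-1)$, that is, $p_5=p_2-p_4$. Then $x_5=2-x_4$ gives $x_4=x_5=1$. Hence $z_2=3$, and $z_5=z_2-2=1$. Now all entries of $W$ that we need are known. By (B), $W_{51}=2-x_5=1$ and $W_{53}=2-z_5=1$, so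
\[
W_{15}=W_{35}=-1 .
\]
By (A), $W_{25}=[p_2,p_2-p_4]=-\delta$ and $W_{45}=[p_4,p_2-p_4]=-\delta$. From the normalization, $W_{16}=W_{36}=-1$, $W_{26}=W_{46}=W_{56}=1$, and $W_{7i}=1$ for $i\le6$.
\begin{itemize}
\item If $\delta=1$, take the base $(7,5)$: $\chi_{75}(i)=W_{7i}W_{i5}W_{75}=W_{i5}=-1$ for $i=1,2,3,4,6$.
\item If $\delta=-1$, take the base $(6,5)$. As $W_{65}=-1$, $\chi_{65}(i)=W_{6i}W_{i5}W_{65}=W_{i6}W_{i5}$. This is $(-1)(-1)=1$ for $i=1,3$, it is $1\cdot1=1$ for $i=2,4$, and $W_{76}W_{75}=1$ for $i=7$.
\end{itemize}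
Either way some $\chi_{bc}$ is constant, contradicting Lemma~\ref{lem:constant}.

\medskip
So $m\ge8$: a self-polar polytope in $\mathbb R^4$ has at least $16=5\cdot2^2-4$ vertices. With the plane case and Theorem~\ref{thm:disproof}, the vertex assertion holds exactly for $n\in\{1,2\}$. This proves Theorem~\ref{thm:range}. \qed

\section{The order of growth}\label{sec:growth}

All polytopes of Section~\ref{sec:tournaments} have more than $2^n$ vertices, because they start from the vertices of the cube. To do better we replace the cube by a general body $K$. We lose the freedom in $M$, and keep only the analogue of $M_{ij}=\frac12$ for all $i,j$. Centrally symmetric means $K=-K$, and $\|\cdot\|_K$ is the norm with unit ball $K$; thus $\|y\|_{K^\circ}=\max_{x\in K}x\cdot y$.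

\begin{lemma}\label{lem:XK}
Let $K\subset\mathbb R^n$ be a centrally symmetric convex body. Then
\[
X_K=\operatorname{conv}\big((K\times\{0\})\cup(\tfrac12K\times K^\circ)\big)
\]
is self-polar, and $X_K=\{(x,y):\|y\|_{K^\circ}\le1,\ \|x\|_K+\frac12\|y\|_{K^\circ}\le1\}$. If $K$ is a polytope with $f$ vertices and $F$ facets, $X_K$ is a polytope with at most $f(1+F)$ vertices.
\end{lemma}

\begin{proof}
Let $S$ be the set on the right. The point $(x',y')$ lies in $X_K^\omega$ iff $\max_{x\in K}x\cdot y'=\|y'\|_{K^\circ}\le1$ and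
\[
\max_{x\in K,\,y\in K^\circ}\big(\tfrac12x\cdot y'-y\cdot x'\big)=\tfrac12\|y'\|_{K^\circ}+\|x'\|_K\le1 .
\]
Thus $X_K^\omega=S$. The points of $K\times\{0\}$ and of $\frac12K\times K^\circ$ satisfy the inequalities of $S$, and $S$ is convex, so $X_K\subset S$. Conversely, let $(x,y)\in S$ and $t=\|y\|_{K^\circ}\le1$. Write $y=tu$ with $u\in K^\circ$ and $x=(1-\frac t2)z$ with $z\in K$. Then
\[
(x,y)=(1-t)(z,0)+t(\tfrac12z,u)\in X_K .
\]
So $X_K=S=X_K^\omega$. If $K$ is a polytope, the vertices of $X_K$ are among the points $(v,0)$ and $(\frac12v,u)$ with $v,u$ vertices of $K,K^\circ$, and $K^\circ$ has $F$ vertices.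
\end{proof}

We need a $K$ with few vertices and few facets at once. The cube has few facets, the cross-polytope few vertices; alternating the two constructions balances them.

\begin{proof}[Proof of Theorem~\ref{thm:growth}, upper bound]
For $K,L$ containing the origin in their interiors let $K\oplus_1L=\operatorname{conv}\big((K\times\{0\})\cup(\{0\}\times L)\big)$; its polar is $K^\circ\times L^\circ$. Under $\times$ vertex numbers multiply and facet numbers add; by polarity, under $\oplus_1$ vertex numbers add and facet numbers multiply. Let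
\[
K_0=[-1,1],\qquad K_{j+1}=(K_j\oplus_1K_j)\times(K_j\oplus_1K_j)\subset\mathbb R^{4^{j+1}} .
\]
The numbers $f_j$ of vertices and $F_j$ of facets of $K_j$ satisfy $f_0=F_0=2$, $f_{j+1}=(2f_j)^2=4f_j^2$ and $F_{j+1}=2F_j^2$, so
\[
f_j=\tfrac14\,8^{2^j},\qquad F_j=\tfrac12\,4^{2^j}.
\]

Given $n\ge1$, choose $j\ge0$ with $4^{j-1}<n\le4^j$, and let $K$ be the section of $K_j$ by a coordinate subspace $\mathbb R^n$. A section has at most $F_j$ facets. All $K_j$ are invariant under the coordinate reflections. So if $(x,w)\in K_j$ with $x\in\mathbb R^n$, then $(x,-w)\in K_j$, and also $(x,0)\in K_j$. Thus $K$ is also the coordinate projection of $K_j$, and has at most $f_j$ vertices. By Lemma~\ref{lem:XK} and $F_j\ge2$,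
\[
\nu(n)\le f_j(1+F_j)\le\tfrac32f_jF_j=\tfrac3{16}\,32^{2^j}<32^{2\sqrt n}=2^{10\sqrt n},
\]
because $2^j=\sqrt{4^j}<2\sqrt n$.
\end{proof}

In the other direction we use that a self-polar polytope has as many facets as vertices, while a symmetric polytope in high dimension cannot have few of both. The argument is the Gaussian form of the one by Figiel, Lindenstrauss and Milman. Recall that if $g_1,\dots,g_N$ are centered Gaussians, not necessarily independent, of variance at most $\sigma^2$, $\sigma>0$, then for $t>0$, by Jensen's inequality,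
\[
e^{t\,\mathbb E\max g_i}\le\mathbb E\,e^{t\max g_i}\le\sum_i\mathbb E\,e^{tg_i}\le Ne^{t^2\sigma^2/2};
\]
with $t=\sqrt{2\ln N}/\sigma$ $(N\ge2)$ this gives $\mathbb E\max g_i\le\sigma\sqrt{2\ln N}$.

\begin{proof}[Proof of Theorem~\ref{thm:growth}, lower bound]
Let $X\subset\mathbb R^d$, $d=2n$, be a self-polar polytope with $N$ vertices, hence $N$ facets. It is symmetric, so by John's theorem some linear image $Q$ of $X$ satisfies $B\subset Q\subset\sqrt d\,B$, where $B$ is the Euclidean unit ball. Let $w_1,\dots,w_N$ be the vertices of $Q$, so $|w_j|\le\sqrt d$, and write $Q=\{x:\langle u_i,x\rangle\le1,\ i\le N\}$ with $u_i\in Q^\circ\subset B$. Let $g$ be a standard Gaussian vector in $\mathbb R^d$. Then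
\[
\|g\|_Q=\max_i\langle u_i,g\rangle,\qquad \|g\|_{Q^\circ}=\max_j\langle w_j,g\rangle,\qquad |g|^2\le\|g\|_Q\|g\|_{Q^\circ}.
\]
By the Cauchy--Schwarz inequality and the bound on maxima,
\[
(\mathbb E|g|)^2\le\mathbb E\|g\|_Q\;\mathbb E\|g\|_{Q^\circ}\le\sqrt{2\ln N}\cdot\sqrt d\,\sqrt{2\ln N}=2\sqrt d\,\ln N .
\]
On the other hand $\mathbb E|g|^2=d$ and $\mathbb E|g|^4=d(d+2)$. H\"older's inequality $\mathbb E|g|^2\le(\mathbb E|g|)^{2/3}(\mathbb E|g|^4)^{1/3}$ therefore gives $(\mathbb E|g|)^2\ge\frac{d^3}{d(d+2)}=\frac{d^2}{d+2}$. Hence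
\[
\ln N\ge\frac{d^{3/2}}{2(d+2)}=\frac{n^{3/2}}{\sqrt2\,(n+1)} .
\]
Since $\frac n{n+1}\ge\frac12$, this is at least $\sqrt n/(2\sqrt2)$, and $\ln\nu(n)$ is of order $\sqrt n$.
\end{proof}

\section{The volume assertion and Mahler's conjecture}

The bodies $X_K$ also carry volume information: for given $n$, $\operatorname{vol}(X_K)$ depends on $K$ only through $p(K)=\operatorname{vol}(K)\operatorname{vol}(K^\circ)$. The volume assertion for $X_K$ gives Mahler's inequality up to a factor $2n$, which disappears on passing to powers of $K$.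

\begin{proof}[Proof of Proposition~\ref{prop:mahler}]
Let $K\subset\mathbb R^n$ be a centrally symmetric convex body. By Lemma~\ref{lem:XK} the slice of $X_K$ over $y\in K^\circ$ is $(1-\frac12\|y\|_{K^\circ})K$. Integrating over $y$ by the value $t$ of its norm,
\[
\operatorname{vol}(X_K)=p(K)\,n\int_0^1t^{n-1}\big(1-\tfrac t2\big)^n\,dt\le n2^{1-n}p(K).
\]
Here we used $t(1-\frac t2)\le\frac12$ on $[0,1]$ for $n-1$ of the factors and $1-\frac t2\le1$ for the last. Each factor in \eqref{eq:volP} is greater than $2$. So the volume assertion would give $n!\,n2^{1-n}p(K)\ge2^n$, that is,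
\begin{equation}\label{eq:weak}
n!\,p(K)\ge\frac{4^n}{2n}\qquad\text{for all }n\text{ and all centrally symmetric }K\subset\mathbb R^n .
\end{equation}
The polar of $K^m\subset\mathbb R^{nm}$ is the $\ell_1$-sum $L$ of $m$ copies of $K^\circ$. For a symmetric convex body $A\subset\mathbb R^k$, $k!\operatorname{vol}(A)=\int_{\mathbb R^k}e^{-\|x\|_A}dx$, and $\|\cdot\|_L$ is the sum of the norms of the components; so $(nm)!\operatorname{vol}(L)=(n!\operatorname{vol}(K^\circ))^m$. Hence $(nm)!\,p(K^m)=(n!\,p(K))^m$, and \eqref{eq:weak} for $K^m$ reads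
\[
(n!\,p(K))^m\ge\frac{4^{nm}}{2nm} .
\]
Take $m$-th roots and let $m\to\infty$: $n!\,p(K)\ge4^n$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Berezovik} M. Berezovik, \emph{Symplectically self-polar polytopes of minimal capacity}, arXiv:2310.14998 (2023).
\bibitem{Kalai} G. Kalai, \emph{Rigidity and the lower bound theorem 1}, Invent. Math. 88 (1987).
\bibitem{Whiteley} W. Whiteley, \emph{Infinitesimally rigid polyhedra I}, Trans. AMS 285 (1984).
\end{thebibliography}

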